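# An obstruction to even largest parts: wave-front sets and first occurrence of Bessel descents for $p$-adic orthogonal groups

## 1. A sliding family of unipotent groups and a torus that normalizes it

Throughout, $F$ is a $p$-adic local field of characteristic zero, $\psi$ a nontrivial additive character of $F$, and $V$ a non-degenerate quadratic space over $F$ with symmetric bilinear form $(\cdot,\cdot)$. Put $d=\dim V$, $G=\mathrm{SO}(V)$, $\mathfrak g=\mathfrak{so}(V)$.

**The Lie algebra as $\Lambda^2V$.** For $u,v\in V$ let $(u\wedge v)(x)=(v,x)u-(u,x)v$. This is skew for $(\cdot,\cdot)$ and identifies $\Lambda^2V$ with $\mathfrak g$; moreover $[Z,u\wedge v]=Zu\wedge v+u\wedge Zv$. If $V=X\perp V'$, $\xi,\eta\in X$ and $x,y\in V'$, then $(\xi\wedge x)\eta=-(\xi,\eta)x$ and $(\xi\wedge x)y=(x,y)\xi$, so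
$$[\xi\wedge x,\eta\wedge y]=(x,y)\,\eta\wedge\xi-(\xi,\eta)\,x\wedge y.\tag{1}$$
Let $B(Z,Z')=\frac12\mathrm{tr}(ZZ')$ and, for $f\in\mathfrak g$, let $\varphi_f(Z)=B(f,Z)$. The endomorphism $f\circ(u\wedge v)$ is $x\mapsto (v,x)fu-(u,x)fv$, of trace $(v,fu)-(u,fv)=2(fu,v)$. Hence
$$\varphi_f(u\wedge v)=(fu,v),\qquad \varphi_f([Y,Z])=B([f,Y],Z).\tag{2}$$

**Twisted coinvariants.** Let $\mathfrak r\subset\mathfrak g$ be a nilpotent subalgebra consisting of nilpotent endomorphisms, and $R=\exp\mathfrak r$. If $\varphi\in\mathfrak r^*$ vanishes on $[\mathfrak r,\mathfrak r]$, then $\psi_\varphi(\exp Z)=\psi(\varphi(Z))$ is a character of $R$, by the Campbell–Hausdorff formula. We write $\psi_f$ for $\psi_{\varphi_f}$. For a smooth representation $\pi$ of $G$, let $\pi_{R,\psi_\varphi}$ be the quotient of $\pi$ by the span of all $\pi(r)v-\psi_\varphi(r)v$. Its linear dual is $\mathrm{Hom}_R(\pi,\psi_\varphi)$, so the two are nonzero together. If $R_1\subset R$, then $\pi_{R,\psi_\varphi}$ is a quotient of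 $\pi_{R_1,\psi_\varphi}$.

**Definition ($k$-datum, $k\ge1$).** An orthogonal decomposition $V=X\perp V'$ and a basis $\varepsilon_c,\varepsilon_c'$ ($c$ odd, $|c|\le 2k-1$) of $X$ such that $E=\langle\varepsilon_c\rangle$ and $E'=\langle\varepsilon'_c\rangle$ are isotropic, $(\varepsilon_c,\varepsilon'_{c'})=0$ for $c'\ne-c$, and the numbers $g_c:=(\varepsilon_c,\varepsilon'_{-c})$ are nonzero with $g_{c-2}=-g_c$. Put $d'=\dim V'=d-4k$ and $X_c=\langle\varepsilon_c,\varepsilon_c'\rangle$.

Attached to a $k$-datum are the following.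

* The nilpotent $f_1$: $\varepsilon_c\mapsto\varepsilon_{c-2}$, $\varepsilon'_c\mapsto\varepsilon'_{c-2}$ (with $\varepsilon_{-2k-1}=\varepsilon'_{-2k-1}=0$), $V'\mapsto0$. It lies in $\mathfrak g$ because $(f_1\varepsilon_c,\varepsilon'_{2-c})+(\varepsilon_c,f_1\varepsilon'_{2-c})=g_{c-2}+g_c=0$, all other conditions being trivial. It has two Jordan strings of length $2k$; its partition is $[2k,2k,1^{d'}]$.
* The semisimple $h_1\in\mathfrak g$, acting by $c$ on $X_c$ and by $0$ on $V'$.
* The torus $z(t)\in G$, acting by $t$ on $E$, $t^{-1}$ on $E'$, $1$ on $V'$. We also write $z\in\mathfrak g$ for the element acting by $1,-1,0$ on $E,E',V'$.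

Let $\mathfrak g_{(i,j)}$ be the part of $\mathfrak g$ of $\mathrm{ad}\,h_1$-weight $i$ on which $\mathrm{Ad}\,z(t)=t^j$. The pieces are: $\Lambda^2E$ with $j=2$, $i$ even, $|i|\le4k-4$; $E\wedge V'$ with $j=1$, $i$ odd, $|i|\le2k-1$; $E\wedge E'$ with $j=0$, $i$ even; $\Lambda^2V'$ in bidegree $(0,0)$; and symmetrically $E'\wedge V'$, $\Lambda^2E'$ with $j=-1,-2$. So always $i\equiv j \pmod 2$. Brackets add bidegrees, $B$ pairs $\mathfrak g_{(i,j)}$ perfectly with $\mathfrak g_{(-i,-j)}$, and $f_1\in\mathfrak g_{(-2,0)}$, so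
$$\varphi_{f_1}\ \text{is supported on}\ \mathfrak g_{(2,0)}.\tag{3}$$

For real $s>0$ call $i+sj$ the level of $\mathfrak g_{(i,j)}$; write $\mathfrak g^{(s)}_{>1}$, $\mathfrak g^{(s)}_{\ge1}$, $\mathfrak g^{(s)}_1$ for the sums of the pieces of level $>1$, $\ge1$, $=1$. Call $s>0$ *critical* if level $1$ occurs for some $\mathfrak g_{(i,j)}\neq0$. For $j=0$ this is impossible, $i$ being even. If $j=\pm1$, then $i$ is odd and $s=|1-i|$ is an even integer. If $j=\pm2$, then $i$ is even and $s=|1-i|/2$ is half an odd integer. Hence at a critical value only one $|j|$ occurs. For non-critical $s>0$ put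
$$\mathfrak q_s=\mathfrak g^{(s)}_{>1},\qquad Q_s=\exp\mathfrak q_s,\qquad T_s=T_s(\pi)=\pi_{Q_s,\psi_{f_1}}.$$
Here $\psi_{f_1}$ is a character of $Q_s$, since $[\mathfrak q_s,\mathfrak q_s]$ has level $>2$ while $\mathfrak g_{(2,0)}$ has level $2$. The torus $z(t)$ normalizes $Q_s$ and fixes $\psi_{f_1}$ by (3), so it acts on $T_s$. The space $T_s$ changes only when $s$ passes a critical value.

**The two ends.** Let $\mathfrak n=\bigoplus_{i\ge2}\mathfrak g_{(i,j)}=(\Lambda^2X)_{\ge2}\oplus\bigoplus_{c\ge3}X_c\wedge V'$, $N=\exp\mathfrak n$, and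
$$T(\pi)=\pi_{N,\psi_{f_1}}.$$
For $0<s<\frac12$: every piece with $i\ge2$ has level $>1$ (if $j=-2$ then $i-2s>1$; if $j=-1$ then $i\geq 3$); for $i=1$ only $j=1$ qualifies; for $i\le0$ the level is at most $2s<1$. So
$$\mathfrak q_s=\mathfrak n\oplus L=:\mathfrak q_{0+},\qquad L=\varepsilon_1\wedge V',\qquad T_s=:T_{0+}.$$
For $s>2k$: all pieces with $j>0$ have level $>1$ (for $j=1$, $i+s>1-2k+2k$; for $j=2$, $i+2s>-(4k-4)+4k$); none with $j<0$ do; for $j=0$ exactly those with $i\ge2$ do. So
$$\mathfrak q_s=\mathfrak u\oplus\mathfrak n_E,\qquad \mathfrak u=E\wedge V'\oplus\Lambda^2E,\qquad \mathfrak n_E=(E\wedge E')_{i\ge2},\qquad T_s=:T_\infty .$$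
Let $P_E=MU$ be the stabilizer of $E$, with $U=\exp\mathfrak u$ and $M=\mathrm{GL}(E)\times\mathrm{SO}(V')$, and let $N_E=\exp\mathfrak n_E\subset M$. As $\varphi_{f_1}$ vanishes on $\mathfrak u$,
$$T_\infty=(\pi_U)_{N_E,\psi_{f_1}}.\tag{4}$$

So the family $Q_s$ slides from essentially $N$, which defines the degenerate Whittaker space of the orbit $[2k,2k,1^{d'}]$, to a group containing a full unipotent radical $U$, where $T_\infty$ is a quotient of an ordinary Jacquet module.

**Example 1 ($k=2$, $d'=0$).** The weights on $E$ are $3,1,-1,-3$, and $\Lambda^2E$ has weights $4,2,0,0,-2,-4$. The critical values are $\frac12,\frac32,\frac52$. At $\frac12$ the line $\mathfrak g_{(2,-2)}$ leaves and the plane $\mathfrak g_{(0,2)}$ enters; at $\frac32$ the line $\mathfrak g_{(4,-2)}$ leaves and the line $\mathfrak g_{(-2,2)}$ enters; at $\frac52$ the line $\mathfrak g_{(-4,2)}$ enters and nothing leaves.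

**Example 2 ($k=1$, $d'=0$).** Let $V=M_2(F)$ with $(x,x)=2\det x$, i.e. $(x,y)=x_{11}y_{22}+x_{22}y_{11}-x_{12}y_{21}-x_{21}y_{12}$. Then $\mathrm{SO}(V)=\{(g,h)\in\mathrm{GL}_2(F)^2:\det g=\det h\}/F^\times$, acting by $x\mapsto gxh^{-1}$. With matrix units, put $\varepsilon_1=E_{11}$, $\varepsilon_{-1}=E_{12}$, $\varepsilon'_1=E_{21}$, $\varepsilon'_{-1}=E_{22}$. Rows are isotropic, $g_1=(E_{11},E_{22})=1$ and $g_{-1}=(E_{12},E_{21})=-1$, so this is a $1$-datum. Here $f_1$ is $x\mapsto xE_{12}$, in the second factor of $\mathfrak{so}(V)=\mathfrak{sl}_2\times\mathfrak{sl}_2$; and $z(t)=(\mathrm{diag}(t,t^{-1}),1)$ lies in the first factor. The only critical value is $\frac12$: $\mathfrak q_{0+}=\mathfrak n$ is the line $F\varepsilon_1\wedge\varepsilon'_1$ in the second factor, and $\mathfrak q_\infty=\mathfrak n\oplus\Lambda^2E$, where $\Lambda^2E$ is the line of upper triangular nilpotents in the first factor.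

**What the construction is for.** We want to show that the wave-front set of certain representations has an odd largest part. If the largest part is $2k$, we shall find a $k$-datum with $T(\pi)\neq0$; then slide from $T(\pi)$ to $T_\infty$, and find that $z(t)$ acts on $T_\infty$ by a scalar, whose absolute value after normalization is $|t|^{-(d'/2+k)}$. This is larger than $1$ for $|t|<1$, and a tempered representation has no such exponent.

## 2. Wave-front sets, Bessel descents, and the statements

**Definition (degenerate Whittaker spaces).** Let $\mathcal O$ be an $F$-rational nilpotent (equivalently, unipotent) orbit, $f\in\mathcal O$, and $(e,h,f)$ an $\mathfrak{sl}_2$-triple in $\mathfrak g$: $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$. Write $\mathfrak g^h_i$ for the weight spaces. Then $V_{\mathcal O}=\exp\mathfrak g^h_{\ge2}$, $\psi_{\mathcal O}=\psi_f$, and $\mathcal J_{\mathcal O}(\pi)=\pi_{V_{\mathcal O},\psi_{\mathcal O}}$. Since $f\in\mathfrak g_{-2}^h$, the functional $\varphi_f$ is supported in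 weight $2$. Another normalization replaces $f$ by a nonzero scalar multiple, which has the same partition and so does not change the next definition.

**Definition ($\mathfrak p(\pi)$, $\mathfrak p^m(\pi)$, $a(\pi)$).** The partition of $\mathcal O$ lists the Jordan block sizes of $f$; the partitions that occur over an algebraic closure are those in which even parts have even multiplicity. $\mathfrak p(\pi)$ is the set of partitions $\underline p$ for which some rational $\mathcal O$ with this partition has $\mathcal J_{\mathcal O}(\pi)\ne0$; $\mathfrak p^m(\pi)$ is the set of its maximal members in the dominance order. For a nonzero smooth $\pi$ put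
$$a(\pi)=\max\{p_1:\underline p=[p_1p_2\cdots]\in\mathfrak p(\pi)\}.$$
This makes sense since $[1^d]\in\mathfrak p(\pi)$. If $\mathfrak p^m(\pi)=\{\underline p\}$, every member of the finite poset $\mathfrak p(\pi)$ is $\le\underline p$, so $a(\pi)=p_1$.

**Definition (local descents).** Let $0\le\ell\le$ the Witt index of $V$ with $2\ell<d$. Choose $e_{\pm1},\dots,e_{\pm\ell}$ with $\langle e_1,\dots,e_\ell\rangle$, $\langle e_{-1},\dots,e_{-\ell}\rangle$ totally isotropic and $(e_i,e_{-j})=\delta_{ij}$; let $W\ne0$ be the orthogonal complement of all of them. Let $N_\ell$ be the unipotent radical of the stabilizer of the flag $\langle e_1\rangle\subset\dots\subset\langle e_1,\dots,e_\ell\rangle$, and for anisotropic $w_0\in W$ let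
$$\psi_{\ell,w_0}(v)=\psi\Big(\sum_{i=1}^{\ell-1}(ve_{i+1},e_{-i})+(vw_0,e_{-\ell})\Big),\qquad \mathcal J_{\ell,w_0}(\pi)=\pi_{N_\ell,\psi_{\ell,w_0}}.$$
For $\ell=0$, $N_0$ is trivial, $W=V$ and $\mathcal J_{0,w_0}(\pi)$ is the restriction of $\pi$ to $\mathrm{SO}(w_0^\perp)$. The first occurrence index $\ell_0(\pi)$ is the largest $\ell$ in this range with $\mathcal J_{\ell,w_0}(\pi)\neq0$ for some anisotropic $w_0\in W$. Always $\ell_0\ge0$. By Witt's theorem two frames are conjugate under $\mathrm O(V)$, hence under $\mathrm{SO}(V)$ (use a reflection in an anisotropic vector of $W\ne0$), so frames may be chosen freely.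

**The conjecture.** It is taken from Dihua Jiang and Lei Zhang, "Local Root Numbers and Spectrum of the Local Descents for Orthogonal Groups: p-adic case", arXiv:1703.06451 (2017). Let $G_n^*=\mathrm{SO}(V)$ be $F$-quasisplit, $n=\lfloor\dim V/2\rfloor$. A local $L$-parameter $\phi:W_F\times\mathrm{SL}_2(\mathbb C)\to{}^LG_n^*$ is *generic* if its packet $\Pi_\phi(G_n^*)$, as defined by Mœglin–Waldspurger, contains a member with a nonzero Whittaker model. The conjecture: if $\phi$ is generic, $\pi\in\Pi_\phi(G_n^*)$ and $\mathfrak p^m(\pi)=\{\underline p\}$ is a singleton, then $p_1=2\ell_0(\pi)+1$. It is true; here is what will be proved. In Theorems A, B, C, $V$ is any non-degenerate quadratic space.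

**Theorem A.** For every smooth $\pi\ne0$ of $G$: $a(\pi)\in\{2\ell_0(\pi)+1,\,2\ell_0(\pi)+2\}$, i.e. $\ell_0(\pi)=\lfloor(a(\pi)-1)/2\rfloor$.

**Theorem B.** If $\pi$ is irreducible tempered, then $a(\pi)$ is odd, so $a(\pi)=2\ell_0(\pi)+1$.

**Theorem C.** If $\pi=\mathrm{Ind}_P^G(\tau_1|\det|^{s_1}\otimes\cdots\otimes\tau_m|\det|^{s_m}\otimes\pi_0)$ is irreducible, with $\tau_i$ irreducible tempered representations of general linear groups, $\pi_0$ irreducible tempered and $s_i\in\mathbb R$, then $a(\pi)=2\ell_0(\pi)+1$.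

**Corollary (the conjecture).** If $\phi$ is generic, $\pi\in\Pi_\phi(G_n^*)$ and $\mathfrak p^m(\pi)=\{\underline p\}$, then $p_1=2\ell_0(\pi)+1$.

## 3. Bessel characters as degenerate Whittaker characters; the groups $\mathrm{SO}_3$ and $\mathrm{SO}_4$

**A remark on triples.** Suppose $f,h\in\mathfrak{so}(V)$ lie in an $\mathfrak{sl}_2$-triple $(e,h,f)$ of $\mathfrak{gl}(V)$. Then $e\in\mathfrak{so}(V)$. Indeed, let $*$ be the adjoint for $(\cdot,\cdot)$, so $f^*=-f$, $h^*=-h$. Taking adjoints in $[h,e]=2e$ and $[e,f]=h$ gives $[h,e^*]=2e^*$ and $[-e^*,f]=h$. So $e+e^*$ commutes with $f$ and has weight $2$. But $\ker\mathrm{ad} f$ has only weights $\le0$, so $e^*=-e$. Consequently, for an $f\in\mathfrak{so}(V)$ given by strings, an $h\in\mathfrak{so}(V)$ with the standard weights on each string is a neutral element for $f$. For instance $h_1$ is neutral for $f_1$; we write $(f_1^+,h_1,f_1)$ for the triple.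

**The Bessel nilpotent.** Given a frame and $w_0$, define $f$ by
$$e_i\mapsto e_{i+1}\ (i<\ell),\quad e_\ell\mapsto w_0,\quad w_0\mapsto-(w_0,w_0)e_{-\ell},\quad e_{-(i+1)}\mapsto-e_{-i},\quad e_{-1}\mapsto0,\quad W\cap w_0^\perp\mapsto0.$$
It is skew: $(fe_i,e_{-(i+1)})+(e_i,fe_{-(i+1)})=1-1=0$ and $(fe_\ell,w_0)+(e_\ell,fw_0)=(w_0,w_0)-(w_0,w_0)=0$, the remaining conditions being trivial. It has one string of length $2\ell+1$, so its partition is $[2\ell+1,1^{d-2\ell-1}]$. The element $h$ with $e_{\pm i}\mapsto\pm2(\ell+1-i)e_{\pm i}$, $W\mapsto 0$ is neutral. The space $\mathfrak g^h_{\ge2}$ is spanned by $e_i\wedge e_j$, $e_i\wedge W$, and $e_i\wedge e_{-j}$ with $i<j$ (weight $2(j-i)$), which is $\mathrm{Lie}\,N_\ell$.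

*$\psi_f=\psi_{\ell,w_0}$.* Let $v=\exp Z$, $Z\in\mathfrak g^h_{\ge2}$. The number $(ve_{i+1},e_{-i})$ is the $e_i$-coefficient of $ve_{i+1}$, and $(vw_0,e_{-\ell})$ the $e_\ell$-coefficient of $vw_0$; in both cases the weight rises by exactly $2$. Each factor $Z$ raises weights by at least $2$, so only the weight-$2$ part of $Z$ contributes, to first order. The weight-$2$ space is spanned by the $e_i\wedge e_{-(i+1)}$ and $e_\ell\wedge w$, $w\in W$. For $Z=e_i\wedge e_{-(i+1)}$ we have $(Ze_{i+1},e_{-i})=1=(fe_i,e_{-(i+1)})=\varphi_f(Z)$; for $Z=e_\ell\wedge w$ we have $(Zw_0,e_{-\ell})=(w,w_0)=(fe_\ell,w)=\varphi_f(Z)$; and each pairs to zero with the other coefficients. As $\varphi_f$ lives in weight $2$, the two characters agree. Therefore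
$$\mathcal J_{\ell,w_0}(\pi)\ne0\ \Longrightarrow\ [2\ell+1,1^{d-2\ell-1}]\in\mathfrak p(\pi),\qquad\text{so}\qquad 2\ell_0(\pi)+1\le a(\pi).\tag{5}$$

**Isotropic vectors allowed.** For an isotropic $j$-frame $e_1,\dots,e_j$ with isotropic dual frame $e_{-i}$ and orthogonal complement $W_j$ (possibly $0$), and any $w\in W_j$ (possibly isotropic or $0$), the same formulas define $N_j$ and $\psi_{j,w}$. Grade by $e_{\pm i}$ of weight $\pm2(j+1-i)$ and $W_j$ of weight $0$. The first-order argument above shows $\psi_{j,w}(\exp Z)=\psi(\varphi(Z))$, where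
$$\varphi(e_i\wedge e_{-(i+1)})=1,\qquad \varphi(e_j\wedge x)=(x,w)\ (x\in W_j),\tag{6}$$
and $\varphi=0$ on the other spanning vectors. It is a character because brackets have weight $\ge4$.

**Frames and $k$-data.** An isotropic frame $e_1,\dots,e_{2k}$ with isotropic dual frame gives a $k$-datum: $\varepsilon_{2k+1-2i}=e_i$, $\varepsilon'_{-(2k+1-2i)}=(-1)^ie_{-i}$, with $g_{2k+1-2i}=(-1)^i$. Conversely, from a $k$-datum put $e_i=\varepsilon_{2k+1-2i}$ and $e_{-i}=g_{2k+1-2i}^{-1}\varepsilon'_{-(2k+1-2i)}$. Since $(-1)^ig^{-1}_{2k+1-2i}$ is independent of $i$, the $k$-datum of this frame differs from the given one only by a common scalar on all $\varepsilon'_c$, which changes none of $f_1,h_1,E,E'$. For this frame $W_{2k}=V'$, and $e_i\wedge e_{-j}$ has $h_1$-weight $2(j-i)$, so $\exp(\mathfrak u\oplus\mathfrak n_E)=N_{2k}$. Since $f_1e_i=e_{i+1}$ and $f_1e_{2k}=0$, (2) and (6) give $\psi_{f_1}=\psi_{2k,0}$ there. Thus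
$$T_\infty=\pi_{N_{2k},\psi_{2k,0}}.\tag{7}$$

**$\mathrm{SO}_3$.** The partitions are $[3]$ and $[1^3]$. If $f$ has type $[3]$ and $u_0$ is a highest weight vector, then $(u_0,f^2u_0)\neq0$, and with $e_1=u_0$, $w_0=fu_0$ the nilpotent $f$ is in Bessel form. So $a(\pi)=3$ exactly when $\ell_0(\pi)=1$, and otherwise $a(\pi)=1$, $\ell_0(\pi)=0$. The identity $a=2\ell_0+1$ always holds.

**$\mathrm{SO}_4$ split, and why a formal argument cannot suffice.** The partitions are $[3,1]$, $[2,2]$, $[1^4]$. In the model $V=M_2(F)$ of Example 2, a nilpotent of type $[3,1]$ is a pair $(Y_1,Y_2)\in\mathfrak{sl}_2\times\mathfrak{sl}_2$ with both $Y_i\neq0$; type $[2,2]$ means exactly one is nonzero. Let $\sigma$ be an irreducible infinite-dimensional representation of $\mathrm{PGL}_2(F)$ and $\pi(g,h)=\sigma(h)$; it is irreducible, since $(g,h)\mapsto h$ is onto $\mathrm{PGL}_2(F)$. For $\mathcal O$ of type $[3,1]$, $\psi_{\mathcal O}$ is nontrivial on the unipotent subgroup of the first factor, which acts trivially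 on $\pi$; so $\mathcal J_{\mathcal O}(\pi)=0$. For $(0,Y_2)$ we get the Whittaker module of $\sigma$, which is nonzero. So $\mathfrak p^m(\pi)=\{[2,2]\}$. By (5), $\ell_0(\pi)=1$ would put $[3,1]$ into $\mathfrak p(\pi)$; so $\ell_0(\pi)=0$ and
$$p_1=2=2\ell_0(\pi)+2 .$$
Hence the value $2\ell_0+2$ in Theorem A does occur, and the genericity of $\phi$ in the conjecture cannot be dropped.

**The sensible first approach, and where it stops.** One tries to reverse (5): start from $\mathcal J_{\mathcal O}(\pi)\ne0$ with $p_1=a$ and exchange root subgroups until only the Bessel character of one string of length $a$ remains. Section 6 does this, and it works for odd $a$. For even $a=2k$ it stops at the first move: the form $(u,f^{a-1}v)$ on the highest weight space is alternating, so no vector there spans a non-degenerate string, and one must keep two strings. One ends with $T(\pi)\ne0$ for a $k$-datum, and the example shows that nothing formal excludes this. Temperedness has to enter.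

**How it enters for $\mathrm{SO}_4$.** Keep Example 2 and let $\pi$ be irreducible tempered with $a(\pi)=2$ and $T(\pi)\ne0$ for the datum there. The group $U=\exp\Lambda^2E$ of the first factor commutes with $N$, so it acts on $T(\pi)$; for a nontrivial character $\psi_b$ of $U$, $T(\pi)_{U,\psi_b}=\pi_{UN,\psi_b\psi_{f_1}}$ is a degenerate Whittaker space of type $[3,1]$, hence $0$. So $U$ acts trivially on $T(\pi)$ (the argument is in Step 2 of Section 8). The whole $\mathrm{SL}_2(F)$ of the first factor acts on $T(\pi)$, and its normal subgroup generated by $U$ is everything; so $\mathrm{SL}_2(F)$, in particular $z(t)$, acts trivially. Thus $T(\pi)=T_\infty$ is a nonzero quotient of $\pi_U$ on which $z(t)$ acts by $1$. Here $\delta_{P_E}(z(t))^{1/2}=|t|$, so $\pi$ has a normalized exponent with absolute value $|t|^{-1}$ at $z(t)$, against Casselman's criterion for temperedness.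

Two things are missing in general. If $d'>0$, the orbit has a Heisenberg part and the $\mathrm{SL}_2$-action involves a Weil representation. If $k\ge2$, $\mathfrak n$ contains pieces with $j<0$, so $N\not\subset P_E$, and $T(\pi)$ is not a quotient of $\pi_U$; the family $Q_s$ repairs this.

## 4. Theorems quoted

* **(Q1)** (Kirillov theory over $F$; van Dijk, Compositio Math. 37 (1978), 77–101.) Let $R=\exp\mathfrak r$ be unipotent over $F$, $\varphi\in\mathfrak r^*$, and $\mathfrak d$ a polarization: a subalgebra with $\mathfrak d=\{x\in\mathfrak r:\varphi([x,\mathfrak d])=0\}$. Put $D=\exp\mathfrak d$. Then $\text{c-ind}_D^R\psi_\varphi$ is irreducible and admissible.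
* **(Q2)** (Bernstein–Zelevinsky 1976.) A smooth module of a vector group $F^r$ is the space of compactly supported sections of a sheaf on the dual group, whose stalk at a character is the corresponding twisted coinvariant space. So a smooth module all of whose twisted coinvariants vanish is $0$. Twisted coinvariants of unipotent groups are exact.
* **(Q3)** (Casselman; Waldspurger, J. Inst. Math. Jussieu 2 (2003), Prop. III.2.2.) If $\pi$ is irreducible tempered, $P=MU$ a parabolic and $\chi$ a character of $A_M$ occurring as a generalized eigencharacter in $\delta_P^{-1/2}\otimes\pi_U$, then $|\chi(a)|\le1$ for all $a\in A_M$ with $|\alpha(a)|\le1$ for all roots $\alpha$ of $A_M$ in $\mathrm{Lie}\,U$. Here $\delta_P(m)=|\det\mathrm{Ad}(m)|_{\mathrm{Lie}\,U}|$.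
* **(Q4)** (Mœglin–Waldspurger, Math. Z. 196 (1987) for $p\ne2$; Varma, Math. Z. 277 (2014) for $p=2$.) Let $c_{\mathcal O}(\pi)$ be the coefficients of the Harish-Chandra expansion of the irreducible $\pi$ at $1$. The maximal $\mathcal O$ (closure order) with $\mathcal J_{\mathcal O}(\pi)\ne0$ are exactly the maximal $\mathcal O$ with $c_{\mathcal O}(\pi)\neq0$, and for these $c_{\mathcal O}(\pi)>0$.
* **(Q5)** (Mœglin–Waldspurger, Astérisque 347 (2012), for quasi-split orthogonal and symplectic groups; Heiermann, "A note on standard modules and Vogan $L$-packets", Manuscripta Math. 150 (2016), in general.) If an $L$-packet contains a generic representation, then all standard modules whose Langlands quotients are members of the packet are irreducible.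

We also use finite-dimensional $\mathfrak{sl}_2$-theory: in an $\mathfrak{sl}_2$-module, $f$ is injective on positive weight spaces, $\ker f$ has weights $\le0$, and $f$ is bijective from weight $1$ to weight $-1$. We write $\mathcal E_n$ for the irreducible module of dimension $n$.

## 5. Exchanging two polarizations

The lemma lets us replace one half of a symplectic pair of root spaces by the other half, and records what happens to a torus acting by a scalar.

**Lemma 1.** Let $\mathfrak r\subset\mathfrak g$ be a subalgebra stable under $\mathrm{ad}\,\kappa$ for a semisimple $\kappa\in\mathfrak g$ with rational eigenvalues, such that $\mathrm{ad}\,\kappa$ has only positive eigenvalues on $\mathfrak r$ (so $\mathfrak r$ is nilpotent and consists of nilpotent elements). Let $\mathfrak r=\mathfrak c\oplus\mathfrak x\oplus\mathfrak y$ as vector spaces, with $\mathfrak c$, $\mathfrak d=\mathfrak c\oplus\mathfrak y$ and $\mathfrak d'=\mathfrak c\oplus\mathfrak x$ subalgebras. Let $\varphi\in\mathfrak r^*$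 satisfy $\varphi([\mathfrak d,\mathfrak d])=\varphi([\mathfrak d',\mathfrak d'])=0$, and let $\varphi([x,y])$ be a perfect pairing $\mathfrak x\times\mathfrak y\to F$. Write $R,C,D,D'$ for the exponentials. Then there is a linear bijection $\lambda\mapsto\lambda'$ from $\mathrm{Hom}_D(\pi,\psi_\varphi)$ to $\mathrm{Hom}_{D'}(\pi,\psi_\varphi)$; in particular $\pi_{D,\psi_\varphi}\ne0\iff\pi_{D',\psi_\varphi}\ne0$. If $\gamma\in G$ normalizes $D,D'$, fixes $\psi_\varphi$ on both, and acts on $\pi_{D,\psi_\varphi}$ by a scalar $m$, then it acts on $\pi_{D',\psi_\varphi}$ by the scalar $m\,|\det(\mathrm{Ad}(\gamma)|_{\mathfrak d'/\mathfrak c})|$.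

**Step 1: both are polarizations.** By isotropy $\mathfrak d\subset\{r:\varphi([r,\mathfrak d])=0\}$. Conversely let $r=x+y+c$ satisfy $\varphi([r,\mathfrak d])=0$. For $y'\in\mathfrak y$ we get $0=\varphi([r,y'])=\varphi([x,y'])$, because $y+c\in\mathfrak d$. The pairing is perfect, so $x=0$. The same works for $\mathfrak d'$.

**Step 2: full and compact induction agree.** By (Q1) $\text{c-ind}_D^R\psi_{\pm\varphi}$ is irreducible admissible. The full smooth induction $\mathrm{Ind}_D^R\psi_\varphi$ is the smooth dual of $\text{c-ind}_D^R\psi_{-\varphi}$ (the groups are unimodular), hence irreducible. It contains $\text{c-ind}_D^R\psi_\varphi\neq0$, so the two are equal. Likewise for $D'$.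

**Step 3: an intertwining integral.** We have $D\cap D'=\exp(\mathfrak d\cap\mathfrak d')=C$. For $\mathcal F\in\mathrm{Ind}_D^R\psi_\varphi$ put
$$(I\mathcal F)(r)=\int_{C\backslash D'}\mathcal F(d'r)\,\psi_\varphi(d')^{-1}\,dd'.$$
The integrand is left $C$-invariant. The $D'$-orbit of the base point in the affine variety $D\backslash R$ is closed, as orbits of unipotent groups on affine varieties are, and in characteristic zero it is isomorphic to $C\backslash D'$. As $H^1(F,C)=0$ (and $H^1(F,D)=0$), the $F$-points of these quotients are the quotients of the $F$-points. So $C\backslash D'\to D\backslash R$ is a homeomorphism onto a closed subset. By Step 2, $\mathcal F$ has compact support modulo $D$, hence the integrand is a compactly supported locally constant function on $C\backslash D'$. Invariance of the measure gives $(I\mathcal F)(d_1'r)=\psi_\varphi(d_1')(I\mathcal F)(r)$, and $I$ commutes with right translations. So $I:\mathrm{Ind}_D^R\psi_\varphi\to\mathrm{Ind}_{D'}^R\psi_\varphi$ is $R$-equivariant.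

**Step 4: $I\neq0$.** Let $K_1\subset R$ be a compact open subgroup with $\psi_\varphi$ trivial on $D\cap K_1$ and $D'\cap K_1$. The image of $D'\cap K_1$ in $C\backslash D'$ is an open neighborhood of the base point; so by the homeomorphism there is a compact open subgroup $K_0\subset K_1$ with $D'\cap DK_0\subset C(D'\cap K_1)$. Let $\mathcal F$ be supported on $DK_0$ with $\mathcal F(\delta k)=\psi_\varphi(\delta)$ ($\delta\in D$, $k\in K_0$); this is well defined. Let $d'\in D'\cap DK_0$, $d'=ck'$ with $c\in C$, $k'\in D'\cap K_1$. Then $k'=c^{-1}d'\in DK_0$, say $k'=\delta k$, and $\delta=k'k^{-1}\in D\cap K_1$. So $\mathcal F(k')=\psi_\varphi(\delta)=1=\psi_\varphi(k')$, and $\mathcal F(d')\psi_\varphi(d')^{-1}=\mathcal F(k')\psi_\varphi(k')^{-1}=1$. The integrand of $(I\mathcal F)(1)$ is therefore $1$ on a nonempty open set and $0$ elsewhere, and $(I\mathcal F)(1)>0$.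

**Step 5: conclusion.** $I$ is a nonzero map between irreducible representations, hence an isomorphism. By Frobenius reciprocity, $\mathrm{Hom}_D(\pi,\psi_\varphi)=\mathrm{Hom}_R(\pi,\mathrm{Ind}_D^R\psi_\varphi)$, and similarly for $D'$. Composing with $I$ gives the bijection
$$\lambda'(v)=\int_{C\backslash D'}\lambda(\pi(d')v)\,\psi_\varphi(d')^{-1}dd'.$$
Now let $\gamma$ be as stated; then $\lambda\circ\pi(\gamma)=m\lambda$ for all $\lambda\in\mathrm{Hom}_D(\pi,\psi_\varphi)$. In $\lambda'(\pi(\gamma)v)$ substitute $d'=\gamma d''\gamma^{-1}$: the measure of $C\backslash D'$ is multiplied by $|\det\mathrm{Ad}(\gamma)|_{\mathfrak d'/\mathfrak c}|$, $\psi_\varphi(d')=\psi_\varphi(d'')$, and $\lambda(\pi(d'\gamma)v)=\lambda(\pi(\gamma)\pi(d'')v)=m\lambda(\pi(d'')v)$. So $\lambda'\circ\pi(\gamma)=m|\det\mathrm{Ad}(\gamma)|_{\mathfrak d'/\mathfrak c}|\,\lambda'$. Every functional on $\pi_{D',\psi_\varphi}$ is some $\lambda'$, so $\gamma$ acts by this scalar. $\square$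

## 6. Cutting an orbit down to its longest strings

**Proposition 2.** Let $\underline p\in\mathfrak p(\pi)$, $a=p_1$. (i) If $a=2\ell+1$, then $\mathcal J_{\ell,w_0}(\pi)\ne0$ for some anisotropic $w_0$. (ii) If $a=2k$, then $T(\pi)\ne0$ for some $k$-datum.

If $a=1$, (i) says $\pi\neq0$, which holds. Let $a\ge2$. Fix $f\in\mathcal O$ of type $\underline p$ with $\mathcal J_{\mathcal O}(\pi)\ne0$, a triple $(e,h,f)$, and let $V_i$ be the $h$-eigenspaces; $V_i=0$ for $|i|\ge a$. Write $\mathfrak g_i=\mathfrak g^h_i$.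

**Step 1: split off one or two longest strings.** On $V_{a-1}$ the form $\beta(u,v)=(u,f^{a-1}v)$ is $(-1)^{a-1}$-symmetric because $f$ is skew. It is non-degenerate, since $f^{a-1}:V_{a-1}\to V_{1-a}$ is bijective and $V_{a-1},V_{1-a}$ are dual. Vectors of $V_{a-1}$ are highest weight vectors, with strings of length $a$. For $u,v\in V_{a-1}$,
$$(f^mu,f^{m'}v)=(-1)^m(u,f^{m+m'}v)=\begin{cases}(-1)^m\beta(u,v)&m+m'=a-1,\\0&\text{otherwise,}\end{cases}\tag{8}$$
the second case by weights. If $a$ is odd, choose $u_0\in V_{a-1}$ with $\beta(u_0,u_0)\neq0$ and let $X=\langle f^mu_0\rangle_m$. If $a=2k$ is even, $\beta$ is alternating; choose $\varepsilon_{a-1},\varepsilon'_{a-1}\in V_{a-1}$ with $\beta(\varepsilon_{a-1},\varepsilon'_{a-1})\ne0$, put $\varepsilon_{a-1-2m}=f^m\varepsilon_{a-1}$, $\varepsilon'_{a-1-2m}=f^m\varepsilon'_{a-1}$, and let $X$ be their span. By (8) $X$ is non-degenerate; it is stable under the triple, and so is the non-degenerate $V'=X^\perp$. For $a=2k$, each string is isotropic since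 $\beta$ is alternating, and $g_c=(-1)^m\beta(\varepsilon_{a-1},\varepsilon'_{a-1})$ for $c=a-1-2m$, so $g_{c-2}=-g_c$: this is a $k$-datum, and its $f_1$ is $f|_X\oplus0$.

Write $X_c$, $V'_w$ for the $h$-weight spaces, $|c|,|w|\le a-1$, $c\equiv a-1\pmod 2$. For odd $a$ the spaces $X_c$ are lines.

**Step 2: a chain of subalgebras.** Its purpose is to move from $\mathfrak g_{\ge2}$ to an algebra containing $X_c\wedge V'$ for all $c\ge2$. Let
$$\Lambda=(\Lambda^2X)_{\ge2},\qquad \Sigma=(\Lambda^2V')_{\ge2},\qquad C_+=\{c\equiv a-1\ (2):2\le c\le a-1\}.$$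
Note that $\Lambda^2X$ has only even weights. For $b\equiv a-1\pmod 2$ with $\min C_+\le b\le a+1$ (only $b=a+1$ if $C_+=\emptyset$), let
$$\mathfrak d_b=\Lambda\oplus\Sigma\oplus\bigoplus_cX_c\wedge V'_{\ge\theta_b(c)},\qquad \theta_b(c)=\begin{cases}-\infty&c\ge2,\ c\ge b\\1-c&2\le c<b\\1&c=1\\2-c&2-b<c\le0\\+\infty&c\le0,\ c\le2-b.\end{cases}$$

**Step 3: the start $b=a+1$.** Compare with $\mathfrak g_{\ge2}$, whose $X\wedge V'$-part has threshold $2-c$ everywhere. For $c=1$ the thresholds agree. For $c\le0$ they agree as well, the only value with $\theta_{a+1}(c)=+\infty$ being $c=1-a$, where $V'_{\ge a+1}=0$. So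
$$\mathfrak d_{a+1}=\mathfrak g_{\ge2}\oplus\mathfrak s,\qquad\mathfrak s=\bigoplus_{c\in C_+}X_c\wedge V'_{1-c}\subset\mathfrak g_1 .$$
It is a subalgebra, as $[\mathfrak g_{\geq 1},\mathfrak g_{\geq 1}]\subset\mathfrak g_{\ge2}$. We claim $\varphi_f([\mathfrak d_{a+1},\mathfrak d_{a+1}])=0$. Brackets of $\mathfrak g_{\ge2}$ with $\mathfrak g_{\ge1}$ have weight $\ge3$. For $\xi\wedge x,\eta\wedge y\in\mathfrak s$ of $X$-weights $c,c'\ge2$, the first term of (1) contributes $(x,y)(f\eta,\xi)$, nonzero only if $c+c'=2$, which fails; the second term needs $c'=-c$, which also fails.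

The group $\exp\mathfrak g_{\ge1}$ acts on $\pi_{\exp\mathfrak g_{\ge2},\psi_f}=\mathcal J_{\mathcal O}(\pi)\ne0$, because $[\mathfrak g_{\ge1},\mathfrak g_{\ge2}]\subset\mathfrak g_{\ge3}\subset\ker\varphi_f$. Twist the action of $\exp\mathfrak d_{a+1}$ by its character $\psi_f^{-1}$; then it acts through the vector group $\mathfrak d_{a+1}/\mathfrak g_{\ge2}\cong\mathfrak s$. By (Q2) some character $\psi\circ\mu$ of $\mathfrak s$ has nonzero coinvariants. Extend $\mu$ by $0$ on $\mathfrak g_{\ge2}$: then $\mathrm{Hom}_{\exp\mathfrak d_{a+1}}(\pi,\psi_{\varphi_f+\mu})\ne0$.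

We remove $\mu$ by conjugation. Since $\mathrm{ad} f:\mathfrak g_1\to\mathfrak g_{-1}$ is bijective and $B$ pairs $\mathfrak g_{-1}$ with $\mathfrak g_1$ perfectly, there is $Y\in\mathfrak g_1$ with $\mu=B([f,Y],\cdot)=\varphi_f([Y,\cdot])$ on $\mathfrak s$. $\mathrm{Ad}(\exp Y)$ preserves $\mathfrak d_{a+1}$, because $[\mathfrak g_1,\mathfrak g_{\ge1}]\subset\mathfrak g_{\ge2}$. On $\mathfrak g_1$ we have $\varphi_f\circ\mathrm{Ad}(\exp Y)=\varphi_f+\varphi_f([Y,\cdot])$, as further terms have weight $\ge3$; on $\mathfrak g_{\ge2}$ it equals $\varphi_f$ for the same reason. So $\varphi_f\circ\mathrm{Ad}(\exp Y)=\varphi_f+\mu$ on $\mathfrak d_{a+1}$. If $\lambda\in\mathrm{Hom}_{\exp\mathfrak d_{a+1}}(\pi,\psi_{\varphi_f+\mu})$ is nonzero, then $\lambda\circ\pi(\exp Y)^{-1}$ is a nonzero element of $\mathrm{Hom}_{\exp\mathfrak d_{a+1}}(\pi,\psi_f)$.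

**Step 4: from $b+2$ to $b$, for $b\in C_+$.** We apply Lemma 1 with $\varphi=\varphi_f$ and
$$\mathfrak y=X_{2-b}\wedge V'_{\ge b},\qquad\mathfrak x=X_b\wedge V'_{\le-b},\qquad\mathfrak c=\mathfrak d_{b+2}\cap\mathfrak d_b .$$
The functions $\theta_{b+2},\theta_b$ differ only at $c=b$ (values $1-b$ and $-\infty$) and $c=2-b$ (values $b$ and $+\infty$). So $\mathfrak d_{b+2}=\mathfrak c\oplus\mathfrak y$, $\mathfrak d_b=\mathfrak c\oplus\mathfrak x$, and $\mathfrak r=\mathfrak c\oplus\mathfrak x\oplus\mathfrak y$ has the same shape with threshold $\theta$, where $\theta(2-b)=b$ and $\theta=\theta_b$ elsewhere. Thus $\theta(c)=2-c$ for $2-b\le c\le0$ and $\theta(c)=+\infty$ for $c<2-b$. We check the hypotheses one by one.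

*Subalgebras.* All four threshold functions (for $\mathfrak r,\mathfrak d_b,\mathfrak d_{b+2},\mathfrak c$) are non-increasing in $c$. An element of $\Lambda$ maps $X_c$ into $X_{\ge c+2}$ and one of $\Sigma$ maps $V'_w$ into $V'_{\ge w+2}$; so brackets with $\Lambda$ and $\Sigma$ preserve the $X\wedge V'$-part of each. Also $[\Lambda,\Lambda]\subset\Lambda$, $[\Sigma,\Sigma]\subset\Sigma$, $[\Lambda,\Sigma]=0$. As $\mathfrak r$ contains the other three, it remains to show: for $\xi\wedge x$, $\eta\wedge y\in\mathfrak r$ of bidegrees $(c,w),(c',w')$, both terms of (1) lie in $\Lambda\oplus\Sigma$.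

The first term, $(x,y)\eta\wedge\xi$, is $0$ unless $w+w'=0$. Suppose so, and suppose $c+c'\le0$ with $c\ge c'$. Then $c'\le0$, and $\theta(c')<\infty$ forces $c'\ge2-b$; so $c\le-c'\le b-2$. Hence $\theta(c)\ge1-c$ (the value is $1-c$, $1$ or $2-c$ according to $c\ge2$, $c=1$, $c\le0$) and $\theta(c')=2-c'$, giving $w+w'\ge3-(c+c')>0$, a contradiction. So $c+c'>0$; being even, it is $\ge2$.

The second term, $-(\xi,\eta)x\wedge y$, is $0$ unless $c'=-c$; say $c\ge0$. Then $-c\ge2-b$, so $c\le b-2$, and $w+w'\ge(1-c)+(2+c)=3$. So it lies in $\Sigma$, in weight $\ge3$.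

*Positivity.* Let $\kappa$ act on $V'_w$ by $w$ and on $X_c$ by $a_c$, where $a_c=c$ for $|c|<b$, $a_c=c+a$ for $c\ge b$, and $a_{-c}=-a_c$. As $a_c$ is odd in $c$, $\kappa\in\mathfrak g$. As $a_c$ is strictly increasing, $c+c'\ge2$ implies $a_c>a_{-c'}=-a_{c'}$; so $\mathrm{ad}\,\kappa>0$ on $\Lambda$. It is $\ge2$ on $\Sigma$. On $X_c\wedge V'_w$ with $w\ge\theta(c)$: if $c\ge b$ the eigenvalue is $\ge b+a-(a-1)>0$; if $2\le c<b$ it is $\ge c+(1-c)=1$; if $c=1$ (so $b\geq 3$) it is $\ge2$; if $2-b\le c\le0$ then $a_c=c$ and it is $\ge c+(2-c)=2$.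

*Isotropy.* The functional $\varphi_f$ vanishes on $X\wedge V'$, since $f$ preserves $X$ and $V'$, and on the parts of $\Lambda^2X$, $\Lambda^2V'$ of weight $\ne2$. Brackets inside $\Lambda$ or inside $\Sigma$ have weight $\ge4$; brackets of $\Lambda\oplus\Sigma$ with $X\wedge V'$ land in $X\wedge V'$. So only brackets (1) matter. Their second term has weight $\ge3$ and contributes $0$. The first contributes $(x,y)(f\eta,\xi)$, nonzero only if $c+c'=2$ and $w+w'=0$. Consider $\mathfrak d_{b'}$, $b'\in\{b,b+2\}$. If $c=c'=1$, then $w+w'\ge2$. Otherwise say $c\ge2$, $c'=2-c\le0$; finiteness of $\theta_{b'}(c')$ gives $2-c>2-b'$, so $c<b'$, $\theta_{b'}(c)=1-c$, $\theta_{b'}(c')=2-c'=c$, and $w+w'\ge1$. So $\varphi_f([\mathfrak d_{b'},\mathfrak d_{b'}])=0$.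

*Perfect pairing.* For $\xi\in X_b$, $\eta\in X_{2-b}$ we have $(\xi,\eta)=0$ by weights, so the pairing on $\mathfrak x\times\mathfrak y$ is the product of the perfect pairing $V'_{\le-b}\times V'_{\ge b}\to F$ and $(\xi,\eta)\mapsto(f\eta,\xi)$ on $X_b\times X_{2-b}$. The latter is perfect: $f:X_{2-b}\to X_{-b}$ is bijective because $2\le b\le a-1$ and $X$ is a sum of strings of length $a$.

By Lemma 1, $\mathrm{Hom}_{\exp\mathfrak d_{b+2}}(\pi,\psi_f)\ne0$ implies $\mathrm{Hom}_{\exp\mathfrak d_b}(\pi,\psi_f)\neq0$. Descending from $b=a+1$ we reach $b=\min C_+$ (or stay at $a+1$ if $C_+=\emptyset$).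

**Step 5: read off the result.** Let $a=2\ell+1\ge3$. Then $\min C_+=2$ and $\mathfrak d_2\supset\Lambda\oplus\bigoplus_{c\ge2}X_c\wedge V'$. Put $e_i=f^{i-1}u_0$ ($i\le\ell$), with dual frame in the negative weight part of $X$, and $w_0=f^\ell u_0$. By (8), $(w_0,w_0)=(-1)^\ell\beta(u_0,u_0)\ne0$, and $W=Fw_0\perp V'$. The pairs in $(\Lambda^2X)_{\ge2}$ are spanned by $e_i\wedge e_j$, $e_i\wedge w_0$, $e_i\wedge e_{-j}$ ($i<j$), so the displayed algebra is $\mathrm{Lie}\,N_\ell$. On it $\varphi_f$ takes the values $(fe_i,e_{-(i+1)})=1$, $(fe_\ell,w)=(w_0,w)$ for $w\in W$, and $0$ on the other spanning vectors; this is the functional of $\psi_{\ell,w_0}$. So $\mathcal J_{\ell,w_0}(\pi)\ne0$, which is (i).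

Let $a=2k$. Then the final $b$ is $3$ (it is $\min C_+$ if $k\ge2$, and $a+1$ if $k=1$), and $\mathfrak d_3\supset\Lambda\oplus\bigoplus_{c\ge3}X_c\wedge V'=\mathfrak n$. As $f|_X=f_1|_X$ and both functionals vanish on $X\wedge V'$, $\varphi_f|_{\mathfrak n}=\varphi_{f_1}|_{\mathfrak n}$. So $T(\pi)\neq0$, which is (ii). $\square$

## 7. Crossing one critical value

Fix a $k$-datum. This section describes how $\mathfrak q_s$ changes at a critical $s_0>0$, and shows that a scalar action of $z(t)$ survives the crossing. Let $j_0\in\{1,2\}$ be the value of $|j|$ at $s_0$. Then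
$$\mathfrak g_1^{(s_0)}=\mathfrak g_1^+\oplus\mathfrak g_1^-,\qquad \mathfrak g_1^{\pm}=\mathfrak g_{(1\mp s_0j_0,\,\pm j_0)} .$$
Put $\mathfrak r=\mathfrak g^{(s_0)}_{\ge1}$ and write $\mathfrak g_{>1}$ for $\mathfrak g_{>1}^{(s_0)}$.

**Lemma 3.** Let $\mathfrak z=\mathfrak g_1^+\cap\ker\mathrm{ad}f_1$, let $\mathfrak x$ be a complement of $\mathfrak z$ in $\mathfrak g_1^+$, and put $\mathfrak y=\mathfrak g_1^-$, $\mathfrak c=\mathfrak g_{>1}\oplus\mathfrak z$, $\mathfrak d=\mathfrak c\oplus\mathfrak y$, $\mathfrak d'=\mathfrak c\oplus\mathfrak x$. Lemma 1 applies to these with $\varphi=\varphi_{f_1}$. Moreover, with $s_0\pm$ denoting nearby non-critical values,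
$$\mathfrak q_{s_0-}=\mathfrak g_{>1}\oplus\mathfrak g_1^-,\qquad\mathfrak d=\mathfrak q_{s_0-}\oplus\mathfrak z,\qquad\mathfrak d'=\mathfrak q_{s_0+},\qquad\dim\mathfrak x=\dim\mathfrak g_1^- .$$

*Proof.* The rational semisimple element $h_1+s_0z$ acts on $\mathfrak r$ by the level, hence positively. Since $[\mathfrak r,\mathfrak r]\subset\mathfrak g^{(s_0)}_{\ge2}\subset\mathfrak g_{>1}$, all of $\mathfrak c,\mathfrak d,\mathfrak d'$ are subalgebras. As $\varphi_{f_1}$ is supported in level $2$, $\varphi_{f_1}([\cdot,\cdot])$ on $\mathfrak r$ sees only level-$1$ components. It vanishes on $\mathfrak g_1^+\times\mathfrak g_1^+$ and $\mathfrak g_1^-\times\mathfrak g_1^-$, because those brackets have $j\ne0$.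

On $\mathfrak g_1^-$ the $h_1$-weight is $1+s_0j_0>0$, so $\mathrm{ad}f_1$ is injective there, with values in $\mathfrak g_{(s_0j_0-1,-j_0)}$, the $B$-dual of $\mathfrak g_1^+$. So no nonzero element of $\mathfrak g_1^-$ annihilates $\mathfrak g_1^+$. An $x\in\mathfrak g_1^+$ annihilates $\mathfrak g_1^-$ iff $B([f_1,x],\mathfrak g_1^-)=0$; since $[f_1,x]\in\mathfrak g_{(-1-s_0j_0,j_0)}$, the $B$-dual of $\mathfrak g_1^-$, this means $[f_1,x]=0$, i.e. $x\in\mathfrak z$. Hence $\mathfrak x\times\mathfrak y$ is perfectly paired, $\dim\mathfrak x=\dim\mathfrak g_1^-$, and $\mathfrak d,\mathfrak d'$ are isotropic.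

Finally, for $s$ near $s_0$, pieces of level $>1$ at $s_0$ stay $>1$ and those of level $<1$ stay $<1$. The level of $\mathfrak g_1^\pm$ is $1\pm(s-s_0)j_0$. So $\mathfrak g_1^-$ belongs to $\mathfrak q_s$ just before $s_0$ and $\mathfrak g_1^+$ just after. $\square$

**Lemma 4.** Suppose $z(t)$ acts on $T_{s_0-}$ by scalars $\mu_{s_0-}(t)$. Then $\exp\mathfrak z$ acts trivially on $T_{s_0-}$; $T_{s_0+}\ne0\iff T_{s_0-}\ne0$; and $z(t)$ acts on $T_{s_0+}$ by the scalar $\mu_{s_0-}(t)\,|t|^{j_0\dim\mathfrak g_1^-}$.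

*Proof.* $D=\exp\mathfrak d$ normalizes $Q_{s_0-}$, because $[\mathfrak r,\mathfrak r]\subset\mathfrak g_{>1}\subset\mathfrak q_{s_0-}$, and fixes $\psi_{f_1}$ on it, because $\varphi_{f_1}([\mathfrak d,\mathfrak d])=0$. So $D$ acts on $T_{s_0-}$, and after twisting by its character $\psi_{f_1}^{-1}$ it acts through the vector group $\mathfrak d/\mathfrak q_{s_0-}\cong\mathfrak z$. Since $\varphi_{f_1}$ vanishes on $\mathfrak z$, no twist is felt on $\exp\mathfrak z$, which therefore acts through this vector group.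

Let $x\in\mathfrak z$ and $v\in T_{s_0-}$. As $\mathrm{Ad}\,z(t)=t^{j_0}$ on $\mathfrak z$, we have $\exp(t^{j_0}x)=z(t)\exp(x)z(t)^{-1}$, and $z(t)$ acts by a scalar; so $\exp(t^{j_0}x)$ and $\exp(x)$ act in the same way. By smoothness $\exp(t^{j_0}x)v=v$ for $|t|$ small. So $\exp(x)v=v$: the group $\exp\mathfrak z$ acts trivially.

Hence $\pi_{D,\psi_{f_1}}=(T_{s_0-})_{\exp\mathfrak z}=T_{s_0-}$. The torus normalizes $D$ and $D'$ (any complement $\mathfrak x$ is stable, as $\mathfrak g_1^+$ is a single weight space of $z(t)$) and fixes $\psi_{f_1}$. Lemma 1 gives the last two claims, with $|\det\mathrm{Ad}\,z(t)|_{\mathfrak x}|=|t|^{j_0\dim\mathfrak g_1^-}$. $\square$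

To use Lemma 4 we need a scalar action at the beginning, on $T_{0+}$.

## 8. An $\mathrm{SL}_2$ commuting with the orbit, and the initial scalar

**Step 1: the group.** Let $S=\mathrm{SL}_2(F)$ act on each $X_c$ by the same matrix in the basis $\varepsilon_c,\varepsilon_c'$, and trivially on $V'$. Passing from $c$ to $-c$ takes $c$ steps of size $2$ (for $c>0$), so $g_{-c}=(-1)^cg_c=-g_c$. Therefore the pairing $X_c\times X_{-c}$, with $(\varepsilon_c,\varepsilon'_{-c})=g_c$, $(\varepsilon'_c,\varepsilon_{-c})=g_{-c}=-g_c$ and zero otherwise, is $g_c$ times the standard alternating form. So $S$ preserves $(\cdot,\cdot)$, and $S\subset\mathrm{SO}(V)$. It commutes with $f_1$ and $h_1$, and its diagonal torus is $z(F^\times)$. Let $\nu\in\mathfrak g_{(0,2)}$: $\varepsilon'_c\mapsto\varepsilon_c$, and $f'\in\mathfrak g_{(0,-2)}$: $\varepsilon_c\mapsto\varepsilon'_c$, zero on the other basis vectors and on $V'$. Both are in $\mathrm{Lie}\,S$, and $[\nu,f']=z$. Put $N_\nu=\exp(F\nu)$.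

As a module for $(f_1^+,h_1,f_1)$, $\Lambda^2E\cong\Lambda^2\mathcal E_{2k}=\bigoplus_{m=1}^k\mathcal E_{4m-3}$. Its vectors of weight $0$ killed by $f_1$ form the summand $\mathcal E_1$. So
$$\ker(\mathrm{ad}f_1|_{\mathfrak g_{(0,2)}})=F\nu.\tag{9}$$

**Step 2: under $[2k+1,2k-1,1^{d'}]\notin\mathfrak p(\pi)$, $N_\nu$ acts trivially on $T_{0+}$.** $\mathrm{ad}\,\nu$ raises the level by $2s$, so $N_\nu$ normalizes $Q_{0+}$; it fixes $\psi_{f_1}$ because $[\nu,f_1]=0$. So it acts on $T_{0+}$. Suppose $(T_{0+})_{N_\nu,\psi_b}\neq0$ for a nontrivial character $\psi_b(\exp x\nu)=\psi(bx)$. Use Lemma 3 at $s_0=\frac12$: there $j_0=2$, $\mathfrak g_1^+=\mathfrak g_{(0,2)}$, $\mathfrak g_1^-=\mathfrak g_{(2,-2)}$, $\mathfrak z=F\nu$ by (9), and $\mathfrak q_{\frac12-}=\mathfrak q_{0+}$, no critical value being smaller.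

Let $f''=f_1+\beta f'$. The map $f'\nu$ is the identity on $E'$ and zero on $E\oplus V'$, so $B(f',\nu)=\frac12\cdot2k=k\ne0$; and $\varphi_{f_1}(\nu)=0$. Choose $\beta\ne0$ with $\beta k=b$, so that $\varphi_{f''}(\nu)=b$. The functional $\varphi_{f'}$ is supported on $\mathfrak g_{(0,2)}$, of level $1$ at $s_0=\frac12$. So it vanishes on $\mathfrak q_{0+}=\mathfrak g_{>1}\oplus\mathfrak g_{(2,-2)}$ and on $[\mathfrak r,\mathfrak r]\subset\mathfrak g^{(1/2)}_{\ge2}$. Hence Lemma 1 applies with $\varphi_{f''}$ in place of $\varphi_{f_1}$ and the same $\mathfrak d,\mathfrak d'$. On $D=Q_{0+}N_\nu$ the character $\psi_{f''}$ is $\psi_{f_1}$ on $Q_{0+}$ and $\psi_b$ on $N_\nu$. So our supposition says $\pi_{D,\psi_{f''}}\ne0$, and we get $\pi_{D',\psi_{f''}}\neq0$.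

Now $\mathfrak d'=\mathfrak q_{\frac12+}=\mathfrak q_1$, as there is no critical value in $(\frac12,1]$. Since $i+j$ is always even, $\mathfrak q_1=\bigoplus_{i+j\ge2}\mathfrak g_{(i,j)}=\mathfrak g^{h''}_{\ge2}$ with $h''=h_1+z$. On $X=\mathcal E_{2k}\otimes\mathcal E_2$ (the second factor being the standard module of $S$), $f''=f_1\otimes1+1\otimes\beta f'$. With $e''=f_1^++\beta^{-1}\nu$ we have $[e'',f'']=h_1+[\nu,f']=h''$, the mixed brackets vanishing, and $[h'',e'']=2e''$. So $h''$ is neutral for $f''$. As $\mathcal E_{2k}\otimes\mathcal E_2=\mathcal E_{2k+1}\oplus\mathcal E_{2k-1}$, $f''$ has partition $[2k+1,2k-1,1^{d'}]$. Thus this partition lies in $\mathfrak p(\pi)$, a contradiction.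

So all nontrivially twisted $N_\nu$-coinvariants of $T_{0+}$ vanish. Let $\mathcal K$ be the kernel of $T_{0+}\to(T_{0+})_{N_\nu}$. By exactness its nontrivially twisted coinvariants embed in those of $T_{0+}$, which are $0$; and $\mathcal K_{N_\nu}$ is the kernel of $(T_{0+})_{N_\nu}\to(T_{0+})_{N_\nu}$, the identity, so it is $0$ too. By (Q2) $\mathcal K=0$, so $N_\nu$ acts trivially on $T_{0+}$.

**Step 3: the Heisenberg part.** Now we relate $T=T(\pi)$ to $T_{0+}$. The $h_1$-weight-$1$ part of $\mathfrak g$ is $X_1\wedge V'$. The group $\exp\mathfrak g^{h_1}_{\ge1}=\exp(\mathfrak n\oplus X_1\wedge V')$ acts on $T$; since $[\mathfrak g^{h_1}_{\ge1},\mathfrak n]$ has weight $\geq 3$ and lies in $\ker\varphi_{f_1}$, it acts through its quotient $\mathcal H$ by $\exp(\ker\varphi_{f_1}|_{\mathfrak n})$. Elements of $\mathcal H$ are pairs $(v,\zeta)$, $v\in X_1\otimes V'$, $\zeta\in F$, where $\zeta$ is the coordinate of $\mathfrak n/\ker\varphi_{f_1}|_{\mathfrak n}\cong F$ given by $\varphi_{f_1}$, and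
$$(v,\zeta)(v',\zeta')=(v+v',\zeta+\zeta'+\tfrac12\langle v,v'\rangle),\qquad\langle\xi\otimes x,\eta\otimes y\rangle=(x,y)(f_1\eta,\xi),$$
by (1). On $X_1$: $(f_1\varepsilon_1,\varepsilon_1)=(f_1\varepsilon'_1,\varepsilon_1')=0$ and $(f_1\varepsilon_1,\varepsilon_1')=g_{-1}=-g_1=-(f_1\varepsilon'_1,\varepsilon_1)$. So $(f_1\eta,\xi)$ is alternating and non-degenerate, and $\mathcal H$ is a Heisenberg group whose center acts on $T$ by $\psi$. The subspaces $L=\varepsilon_1\otimes V'$ and $L'=\varepsilon_1'\otimes V'$ are complementary Lagrangians. (If $d'=0$, then $\mathcal H=F$, everything below holds with $\omega$ one-dimensional and $T=T_{0+}$.)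

By the Stone–von Neumann theorem there is one irreducible smooth representation $\omega$ of $\mathcal H$ with central character $\psi$, namely $\omega=\text{c-ind}_{LF}^{\mathcal H}(1\otimes\psi)$, and $T\cong Y\otimes\omega$ with $Y=\mathrm{Hom}_{\mathcal H}(\omega,T)$. Restriction to $L'$ identifies $\omega$ with $C_c^\infty(L')$; the $L^2$-norm on $L'\cong LF\backslash\mathcal H$ is the invariant hermitian form, unique up to scalar.

**Step 4: $L$-coinvariants.** For $l\in L$, $l'\in L'$ we have $l'l=l\,l'\cdot(0,\langle l',l\rangle)$, so $(\omega(l)\mathcal F)(l')=\psi(\langle l',l\rangle)\mathcal F(l')$. If $l_0'\ne0$, some $l$ has $\psi(\langle l'_0,l\rangle)\ne1$, and this value is constant near $l_0'$; hence any function supported in a small neighborhood of $l'_0$ is of the form $\omega(l)\mathcal F-\mathcal F$. So every $\mathcal F$ vanishing at $0$ dies in $\omega_L$, and $\omega_L$ is one-dimensional, given by $\mathcal F\mapsto\mathcal F(1)$. As $\mathfrak q_{0+}=\mathfrak n\oplus L$ and $\varphi_{f_1}(L)=0$,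
$$T_{0+}=T_L=Y\otimes\omega_L,\qquad\text{so}\qquad T(\pi)\ne0\iff Y\ne0\iff T_{0+}\ne0.\tag{10}$$

**Step 5: the action of $S$ on $Y$.** $S$ normalizes $N$ and fixes $\psi_{f_1}$, so it acts on $T$. It acts on $\mathcal H$ by $(v,\zeta)\mapsto(gv,\zeta)$. Let $\tilde S$ be the group of pairs $(g,A)$ with $g\in S$ and $A$ a unitary operator preserving $\omega$ with $A\omega(x)A^{-1}=\omega(gxg^{-1})$. By Stone–von Neumann and the uniqueness of the hermitian form, such $A$ exist for each $g$ and are unique up to a complex number of absolute value $1$; so $\tilde S$ is a central extension of $S$ by the unit circle. It acts on $Y$ by $y\mapsto g\circ y\circ A^{-1}$: this is again $\mathcal H$-equivariant, because $g\,y\,A^{-1}\omega(x)=g\,y\,\omega(g^{-1}xg)A^{-1}=g(g^{-1}xg)yA^{-1}=x\,g\,y\,A^{-1}$. Since $g(y(\mathcal F))=(gyA^{-1})(A\mathcal F)$, $g$ acts on $T=Y\otimes\omega$ as $(g,A)|_Y\otimes A$.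

The Borel subgroup $B_S=z(F^\times)N_\nu$ normalizes $L$. For $g\in B_S$ put $(A_g\mathcal F)(x)=\alpha(g)\mathcal F(g^{-1}xg)$ with $\alpha(g)>0$ making $A_g$ unitary. One checks $A_g\omega(x)\mathcal F(y)=\alpha(g)\mathcal F(g^{-1}yg\,x)=\omega(gxg^{-1})A_g\mathcal F(y)$, and $A_{g_1}A_{g_2}$ is a positive multiple of $A_{g_1g_2}$, hence equal to it; so $g\mapsto(g,A_g)$ is a homomorphism $B_S\to\tilde S$. For $g\in N_\nu$, $g^{-1}$ moves $l'\in L'$ to $l'+l$ with $l\in L$, and $(l'+l,0)=(l,0)(l',0)(0,-\frac12\langle l,l'\rangle)$; so $|\mathcal F|$ on $L'$ is unchanged and $\alpha(g)=1$. Conjugation by $z(t)^{-1}$ multiplies $L'$ by $t$, which multiplies the squared norm by $|t|^{-d'}$; so $\alpha(z(t))=|t|^{d'/2}$. On $\omega_L$ (evaluation at $1$), $A_g$ acts by $\alpha(g)$. Consequently, on $T_{0+}=Y\otimes\omega_L$,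
$$g\in B_S\ \text{acts as}\ \alpha(g)\cdot(g,A_g)|_Y.\tag{11}$$

**Step 6: the initial scalar.** Assume $[2k+1,2k-1,1^{d'}]\notin\mathfrak p(\pi)$ and $T_{0+}\neq0$. By Step 2 and (11), all $(g,A_g)$ with $g\in N_\nu$ act trivially on $Y$. The kernel of $\tilde S\to\mathrm{GL}(Y)$ is normal, so its image in $S$ is a normal subgroup containing $N_\nu$; it contains the opposite unipotent subgroup too, so it is all of $\mathrm{SL}_2(F)$. Thus for each $t$ there is $u_t$, $|u_t|=1$, such that $(z(t),u_tA_{z(t)})$ acts trivially on $Y$. As $(1,u)$ acts on $Y$ by $u^{-1}$, $(z(t),A_{z(t)})$ acts by $u_t$. By (11),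
$$z(t)\ \text{acts on}\ T_{0+}\ \text{by the scalar}\ \mu_{0+}(t)=u_t|t|^{d'/2}.\tag{12}$$

## 9. The scalar at the far end

**Proposition 5.** Fix a $k$-datum and assume $[2k+1,2k-1,1^{d'}]\notin\mathfrak p(\pi)$.

1. If $T(\pi)\ne0$, then $T_\infty\neq0$.
2. $z(t)$ acts on $T_\infty$ by a scalar $\mu_\infty(t)$, and, if $T_\infty\ne0$, $|\mu_\infty(t)|\,\delta_{P_E}(z(t))^{-1/2}=|t|^{-(d'/2+k)}$.
3. $\pi_{N_{2k},\psi_{2k,w}}=0$ for every $w\in V'$, $w\ne0$.

**Step 1: crossing everything.** By (10), $T(\pi)\ne0\iff T_{0+}\neq0$. By (12), $z(t)$ acts on $T_{0+}$ by a scalar (trivially true if $T_{0+}=0$). Lemma 4 carries the scalar action and non-vanishing across each critical value in turn. This proves 1 and the first half of 2.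

**Step 2: adding exponents.** By Lemma 4 the exponent of $|t|$ grows at $s_0$ by $j_0\dim\mathfrak g_1^-$. Each nonzero $\mathfrak g_{(i,j)}$ with $j<0$, $i\ge2$ is $\mathfrak g_1^-$ at exactly one critical value, $s_0=(i-1)/|j|$, and conversely. So the total growth is the sum of $|j|\dim\mathfrak g_{(i,j)}$ over $j<0$, $i\ge2$. From $\varepsilon'_c\wedge V'$, $c=3,5,\dots,2k-1$, we get $(k-1)d'$. The space $\Lambda^2E'$ has dimension $k(2k-1)$ and zero weight space of dimension $k$ (the pairs $\{c,-c\}$), so its positive weights have total dimension $k^2-k$, and with $|j|=2$ they give $2(k^2-k)$. Together with (12),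
$$|\mu_\infty(t)|=|t|^{\,d'/2+(k-1)d'+2k^2-2k}.$$
On $\mathfrak u=E\wedge V'\oplus\Lambda^2E$, $z(t)$ has determinant $t^{2kd'+2k(2k-1)}$, so $\delta_{P_E}(z(t))^{1/2}=|t|^{kd'+k(2k-1)}$. The quotient has exponent
$$\tfrac{d'}2+(k-1)d'+2k^2-2k-kd'-2k^2+k=-\tfrac{d'}2-k .$$
In Example 1 the growth is $2+2=4$, and $\delta^{1/2}$ has exponent $6$, giving $-2=-k$.

**Step 3: the last critical value.** For statement 3 we may assume $V'\neq0$. Critical values from $j=\pm2$ are at most $(4k-3)/2<2k$, those from $j=-1$ at most $2k-2$, and the largest from $j=1$ is $1-(1-2k)=2k$. So the largest is $s_0=2k$. There $\mathfrak g_1^+=\mathfrak g_{(1-2k,1)}=\varepsilon_{1-2k}\wedge V'=e_{2k}\wedge V'$ in the frame of Section 3. This is killed by $\mathrm{ad}f_1$ because $f_1e_{2k}=0$, and $\mathfrak g_1^-=\mathfrak g_{(2k+1,-1)}=0$. So $\mathfrak z=e_{2k}\wedge V'$ and $\mathrm{Lie}\,N_{2k}=\mathfrak q_{2k-}\oplus\mathfrak z$. By Lemma 4, $\exp(e_{2k}\wedge V')$ acts trivially on $T_{2k-}$. Let $w\in V'$, $w\neq0$. By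 (6), $\psi_{2k,w}$ and $\psi_{2k,0}=\psi_{f_1}$ agree on $Q_{2k-}$. So $\pi_{N_{2k},\psi_{2k,w}}$ is the twisted coinvariant space of $T_{2k-}$ for the character $\exp(e_{2k}\wedge x)\mapsto\psi((x,w))$, which is nontrivial as $V'$ is non-degenerate. Twisted coinvariants of a trivial action for a nontrivial character are $0$. $\square$

## 10. Theorem A: two consecutive values of $k$ against each other

Let $a=a(\pi)$. By (5), $2\ell_0+1\le a$.

**Odd $a$.** If $a=2\ell+1$, Proposition 2(i) gives $\ell\le\ell_0$; so $a=2\ell_0+1$.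

**Even $a$.** Let $a=2k$. Then $\ell_0\le k-1$, and we must show $\ell_0\ge k-1$. For $k=1$ this is clear. Let $k\ge2$ and suppose $\ell_0<k-1$, so that $\mathcal J_{k-1,w_0}(\pi)=0$ for all anisotropic $w_0$.

*A nonzero space with an isotropic vector.* By Proposition 2(ii), $T(\pi)\neq0$ for some $k$-datum. As $a=2k$, $[2k+1,2k-1,1^{d'}]\notin\mathfrak p(\pi)$. Proposition 5.1 and (7) give $\pi_{N_{2k},\psi_{2k,0}}\ne0$ for the frame $e_1,\dots,e_{2k}$. Restrict to $N_{2k-2}\subset N_{2k}$, the group of the shorter frame $e_1,\dots,e_{2k-2}$, whose complement $W_{2k-2}$ contains $e_{2k-1},e_{2k}$. In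
$$\psi_{2k,0}(v)=\psi\Big(\sum_{i=1}^{2k-1}(ve_{i+1},e_{-i})\Big)$$
the term $i=2k-1$ vanishes for $v\in N_{2k-2}$, because $ve_{2k}\in e_{2k}+\langle e_1,\dots,e_{2k-2}\rangle$. The term $i=2k-2$ is $(ve_{2k-1},e_{-(2k-2)})$. So the restriction is $\psi_{2k-2,w}$ with $w=e_{2k-1}\ne0$ in $W_{2k-2}$, and
$$\pi_{N_{2k-2},\psi_{2k-2,w}}\neq0 .$$

*The same space is zero.* If $[2k-1,2k-3,1^{d-4k+4}]$ were in $\mathfrak p(\pi)$, Proposition 2(i) would give $\mathcal J_{k-1,w_0}(\pi)\ne0$ for some anisotropic $w_0$, contrary to assumption. So Proposition 5 applies with $k-1$ in place of $k$, to the $(k-1)$-datum of the frame $e_1,\dots,e_{2k-2}$ (for which $V'=W_{2k-2}$). Its third part, with $w=e_{2k-1}\neq0$, says $\pi_{N_{2k-2},\psi_{2k-2,w}}=0$, a contradiction. Hence $\ell_0=k-1$ and $a=2\ell_0+2$. $\square$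

## 11. Theorem B: a forbidden exponent

Suppose $\pi$ is irreducible tempered and $a(\pi)=2k$. By Proposition 2(ii), $T(\pi)\ne0$ for some $k$-datum, and $[2k+1,2k-1,1^{d'}]\notin\mathfrak p(\pi)$. By Proposition 5 and (4), $T_\infty=(\pi_U)_{N_E,\psi_{f_1}}\ne0$ and $z(t)$ acts on it by $\mu_\infty(t)$.

The Jacquet module $\pi_U$ is an admissible $M$-module of finite length, hence a finite direct sum of generalized eigenspaces of $A_M$, the maximal split torus in the center of $M$. Since $A_M$ commutes with $N_E\subset M$, $T_\infty$ is the corresponding direct sum of twisted coinvariants, and some generalized eigenspace, of character $\chi'$ say, has nonzero image in $T_\infty$. On this image $z(t)\in A_M$ acts with the single generalized eigenvalue $\chi'(z(t))$ and also by the scalar $\mu_\infty(t)$, so $\chi'(z(t))=\mu_\infty(t)$. Put $\chi=\chi'\delta_{P_E}^{-1/2}$, a character occurring in $\delta_{P_E}^{-1/2}\otimes\pi_U$. By Proposition 5.2,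
$$|\chi(z(t))|=|t|^{-(d'/2+k)} .$$
For $|t|<1$ all roots in $\mathfrak u$ take absolute value $|t|$ or $|t|^2$ at $z(t)$, both $<1$, while $|\chi(z(t))|>1$ because $k\ge1$. This contradicts (Q3). So $a(\pi)$ is odd, and Theorem A gives $a(\pi)=2\ell_0(\pi)+1$. $\square$

## 12. Theorem C and the conjecture: comparing characters near the identity

**Step 1: the twist is invisible near $1$.** Let $I_0=\mathrm{Ind}_P^G(\tau_1\otimes\cdots\otimes\tau_m\otimes\pi_0)=\bigoplus_i\pi_i$, a finite sum of irreducible tempered representations. Let $K$ be a special maximal compact subgroup with $G=PK$. Restricted to $K$, both $\pi$ and $I_0$ are spaces of functions on $K$ transforming under $P\cap K$ by the inducing representation. Since $|\det|^s$ is trivial on compact subgroups, $\pi|_K\cong I_0|_K$. For a test function supported on $K$, the trace depends only on the restriction to $K$; so the characters of $\pi$ and $I_0$ agree on the open neighborhood $K$ of $1$. By linear independence of the Fourier transforms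 $\hat\mu_{\mathcal O}$ of nilpotent orbital integrals near $0$,
$$c_{\mathcal O}(\pi)=\sum_ic_{\mathcal O}(\pi_i)\qquad\text{for all }\mathcal O.\tag{13}$$

**Step 2: $a$ in terms of coefficients.** Write $p_1(\mathcal O)$ for the largest part, i.e. the least $m$ with $f^m=0$ for $f\in\mathcal O$. As $f^m=0$ is a closed condition, $p_1$ is monotone for the closure order. So for irreducible $\sigma$,
$$a(\sigma)=\max\{p_1(\mathcal O):c_{\mathcal O}(\sigma)\ne0\}:\tag{14}$$
the maximum of $p_1$ over $\{\mathcal J_{\mathcal O}(\sigma)\ne0\}$ and over $\{c_{\mathcal O}(\sigma)\ne0\}$ is attained at maximal orbits, and these coincide by (Q4).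

**Step 3: no cancellation at the top.** Let $a_*=\max_ia(\pi_i)$, which is odd by Theorem B. If $c_{\mathcal O}(\pi)\ne0$, then by (13) some $c_{\mathcal O}(\pi_i)\neq0$, so $p_1(\mathcal O)\le a_*$ by (14). Conversely, choose an $\mathcal O$ in $\bigcup_i\{\mathcal O:c_{\mathcal O}(\pi_i)\ne0\}$ with $p_1(\mathcal O)=a_*$ and enlarge it to a maximal element of this finite union; by monotonicity $p_1$ is still $a_*$. For each $i$, $c_{\mathcal O}(\pi_i)$ is either $0$, or $\mathcal O$ is maximal for $\pi_i$ and the coefficient is positive by (Q4); it is positive for at least one $i$. So $c_{\mathcal O}(\pi)>0$. By (14) $a(\pi)=a_*$, which is odd, and Theorem A gives $a(\pi)=2\ell_0(\pi)+1$. $\square$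

**Proof of the Corollary.** By definition a member of $\Pi_\phi(G_n^*)$ is the Langlands quotient of a standard module $\mathrm{Ind}_P^G(\tau_1|\det|^{s_1}\otimes\cdots\otimes\tau_m|\det|^{s_m}\otimes\pi_0)$ with $\tau_i,\pi_0$ tempered. If $\phi$ is generic, (Q5) says that this standard module is irreducible, so $\pi$ equals it and Theorem C applies. (In the even orthogonal case packets may be considered only up to $\mathrm O(V)$-conjugacy; this is harmless, since the form in Theorem C, $\mathfrak p(\pi)$ and $\ell_0(\pi)$ are compatible with $\mathrm O(V)$-conjugation.) If $\mathfrak p^m(\pi)=\{\underline p\}$, then $p_1=a(\pi)=2\ell_0(\pi)+1$. $\square$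

**Remark (which hypotheses were used).** Without the hypothesis that $\mathfrak p^m(\pi)$ is a singleton, the same proof shows: for $\phi$ generic and $\pi\in\Pi_\phi(G_n^*)$, the maximum of the largest parts of the members of $\mathfrak p^m(\pi)$ is exactly $2\ell_0(\pi)+1$. Theorems A, B and C hold for arbitrary non-degenerate $V$. Genericity of $\phi$ was used only through (Q5); by the $\mathrm{SO}_4$ example of Section 3 it cannot be dropped.
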